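# A maximal analytic Hardy field properly inside a maximal Hardy field

## 1. Hardy fields and bounded sets of germs

These notes are about fields of germs of functions at $+\infty$ that are closed under differentiation. The elements of such a field may be real-analytic, or merely smooth, or not even smooth. The question is whether a field that cannot be enlarged by analytic germs can still be enlarged by rougher ones. There is an easy case, in which the given field is dominated by a single function. We prove it first (Section 2) and then ask what changes.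

**Germs.** Let $\mathcal C$ be the ring of germs at $+\infty$ of continuous functions $f:(a,+\infty)\to\mathbb R$, $a\in\mathbb R$. Two functions have the same germ if they agree on some $(b,\infty)$. Let $\mathcal C^\infty$ and $\mathcal C^\omega$ be the subrings of germs of $C^\infty$ and of real-analytic functions. Relations such as $f\le g$ or $f>0$ between germs mean "eventually", that is, on some $(b,\infty)$. Subrings contain $1$.

**Hardy fields.** A *Hardy field* is a subring $H$ of $\mathcal C$ that is a field, such that every $f\in H$ is the germ of a $C^1$ function and the germ of $f'$ lies in $H$. It is *smooth* if $H\subseteq\mathcal C^\infty$ and *analytic* if $H\subseteq\mathcal C^\omega$. A *maximal Hardy field* is a Hardy field not properly contained in any Hardy field. A *maximal analytic Hardy field* is an analytic Hardy field not properly contained in any analytic Hardy field. A *maximal smooth Hardy field* is defined in the same way.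

For example, $\mathbb Q$, $\mathbb R$ and $\mathbb R(t)$ are analytic Hardy fields. No Hardy field contains $\sin t$: a nonzero element $h$ of a Hardy field has an inverse in $\mathcal C$, so it is eventually nonzero, and $\sin t$ is not. By continuity an eventually nonzero $h$ has eventually constant sign. So a Hardy field is an ordered field, and $|h|\in H$ for $h\in H$. Applied to $h'$, this shows that each $h\in H$ is eventually monotone. The union of a chain of Hardy fields (analytic, smooth, or arbitrary) is again one of the same kind, so by Zorn's lemma every Hardy field of each kind is contained in a maximal one of that kind.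

The question, taken from Matthias Aschenbrenner, Lou van den Dries, "Analytic Hardy fields", arXiv:2311.07352 (2023), is: do there exist $M\subsetneq N$ with $M$ a maximal analytic or maximal smooth Hardy field and $N$ a maximal Hardy field?

**The ring $\mathcal C^{<\infty}$.** Let $\mathcal C^{<\infty}$ be the ring of germs $f$ such that for every $k$, $f$ is $C^k$ on some $(b_k,\infty)$. The point $b_k$ may depend on $k$. For instance,
$$f(t)=\sum_{j\ge1}\max(t-j,0)^{j+1}$$
is a locally finite sum whose $j$-th term is $C^j$ everywhere and smooth except at $j$, where its derivative of order $j+1$ jumps. On $(k,\infty)$ only the terms with $j\ge k+1$ are not smooth, so $f$ is $C^{k+1}$ there. Hence $f\in\mathcal C^{<\infty}$, but $f$ is not $C^\infty$ on any half-line. If $H$ is a Hardy field and $h\in H$, then $h,h',h'',\dots$ all lie in $H$ and are all $C^1$, so $H\subseteq\mathcal C^{<\infty}$. There is no reason for $h$ to be in $\mathcal C^\infty$, and this is the room in which our question lives.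

**Adjoining a germ.** For a Hardy field $K$ let $K\{Y\}$ be the ring of differential polynomials, that is, polynomials over $K$ in $Y,Y',Y'',\dots$. We write $Y^\nu=\prod_k(Y^{(k)})^{\nu_k}$ for a multi-index $\nu$ and $|\nu|=\sum_k\nu_k$. If $f\in\mathcal C^{<\infty}$ and $P\in K\{Y\}$, then $P(f)\in\mathcal C^{<\infty}$.

**Lemma 1.** Let $K$ be a Hardy field and $f\in\mathcal C^{<\infty}$ such that for every $P\in K\{Y\}$ the germ $P(f)$ is eventually zero or eventually nowhere zero. Then
$$K\langle f\rangle:=\{P(f)/Q(f):P,Q\in K\{Y\},\ Q(f)\neq0\}$$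
is a Hardy field. If $K$ and $f$ are analytic (resp. smooth), then so is $K\langle f\rangle$.

**Proof.** The set $A=\{P(f):P\in K\{Y\}\}$ is a subring of $\mathcal C^{<\infty}$ containing $K$ and $f$, and it is closed under derivation. By hypothesis each nonzero element of $A$ is eventually nowhere zero. So it is invertible in $\mathcal C^{<\infty}$, and a product of two nonzero elements of $A$ is nonzero. Hence the quotients form a field of $C^1$ germs, closed under derivation by the quotient rule. Quotients of analytic (resp. smooth) functions by nowhere vanishing ones are analytic (resp. smooth). $\square$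

Clearly $K\langle f\rangle$ is the smallest Hardy field containing $K$ and $f$. So the whole difficulty of adjoining $f$ is to show that no $P(f)$ oscillates around $0$.

**Bounded sets.** A set $A\subseteq\mathcal C$ is *bounded* if there is $\varphi\in\mathcal C$ with $a\le\varphi$ for all $a\in A$. If a Hardy field $G$ satisfies $h\le\varphi$ for all $h\in G$, then in fact $h<h+1\le\varphi$ for all $h\in G$. The field $\mathbb R(t)$ is bounded by $e^t$. The set $\mathcal C$ is unbounded, since a bound $\varphi$ would satisfy $\varphi+1\le\varphi$. Let $\kappa$ (the bounding number $\mathfrak b$) be the least cardinality of an unbounded subset of $\mathcal C$. By definition, every subset of $\mathcal C$ of size $<\kappa$ is bounded. A finite set is bounded by its maximum, so $\kappa$ is infinite.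

In fact every countable set $\{f_0,f_1,\dots\}$ is bounded. Choose representatives continuous on $[0,\infty)$, put $a_n=\max_{i\le n}\max_{[0,n+1]}|f_i|$, and let $\varphi$ be piecewise linear with $\varphi(n)=a_n$. Since $a_n$ is nondecreasing, $\varphi\ge a_n\ge f_i$ on $[n,n+1]$ for all $n\ge i$. So every countable Hardy field is bounded.

## 2. A nonsmooth germ above a bounded Hardy field

**Proposition 2.** Let $H$ be a bounded Hardy field. There is $y\in\mathcal C^{<\infty}\setminus\mathcal C^\infty$ such that $H\langle y\rangle$ is a bounded Hardy field. In particular, a bounded analytic or smooth Hardy field is properly contained in a maximal Hardy field.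

The idea is to take $y$ above all of $H$ and so well organized that in every differential polynomial one term dominates. Put $z_0=y$ and $z_{i+1}=z_i'/z_i$. Then $y'=z_0z_1$, $y''=z_0z_1^2+z_0z_1z_2$, and so on, so differential polynomials in $y$ are polynomials in $z_0,z_1,z_2,\dots$. If $z_0$ exceeds all powers of $z_1$, which exceeds all powers of $z_2$, and so on, and all $z_i$ exceed $H$, then the lexicographically largest monomial wins. For $y=e^{e^t}$ one gets $z_1=e^t$, $z_2=1$, $z_3=0$: this tower stops, and we need one that never does.

Where can nonsmoothness come from? We let $z_j$ be born at time $j$ and put a corner into $z_j'$ at some time $\tau_j\in(j,j+1)$. The lower levels are obtained from $z_j$ by integrating $j$ times, so near $\tau_j$ the germ $y=z_0$ is $C^{j+1}$ but not $C^\infty$. Eventually $y$ is $C^k$ for each $k$, and yet corners keep coming.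

**Lemma 3.** Let $G$ be a Hardy field and $\Phi:[0,\infty)\to[2,\infty)$ continuous and nondecreasing with $h<\Phi$ for all $h\in G$. There are $z_i\in\mathcal C^{<\infty}$ $(i\ge0)$ such that, with $y:=z_0$:

1. $z_i'=z_iz_{i+1}$, $z_i\ge\Phi$, $z_i\ge2z_{i+1}$, and $z_i/z_{i+1}^m\to\infty$ for all $i,m$.
2. $G\langle y\rangle$ is a Hardy field, $P(y)\ne0$ and $P(1/y)\ne0$ for all nonzero $P\in G\{Y\}$, and $h<e^y$ for all $h\in G\langle y\rangle$.
3. $y\notin\mathcal C^\infty$.

**Proof.**

**Step 1: constructing the tower.** We need $z_j$ on its first interval $I_j=[j,j+1]$ to start above $\Phi$, to grow logarithmically no faster than $z_j/2$, and to end with logarithmic derivative equal to the starting value of $z_{j+1}$. Put $p=\Phi(j+1)$ and $B=\Phi(j+2)$, so $2\le p\le B$. On $I_j$ let $z_j$ solve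
$$z_j(j)=p,\qquad z_j'=z_j\min(z_j/2,\,B). \tag{1}$$
With $s=t-j$, the solution is $z_j=p/(1-ps/2)$ as long as $z_j\le2B$. The value $2B$ is reached when $1-ps/2=p/(2B)$, at $s^*=\frac2p-\frac1B$. Here $s^*<1$ as $p\ge2$, and $s^*\ge\frac1p>0$ as $B\ge p$. After that, $z_j=2Be^{B(s-s^*)}$. So at $t=j+1$,
$$z_j(j+1)\ge2\Phi(j+2),\qquad \frac{z_j'}{z_j}(j+1)=\Phi(j+2)=z_{j+1}(j+1). \tag{2}$$
For example, with $\Phi(t)=t+2$ and $j=0$ we have $p=3$, $B=4$, $s^*=\frac5{12}$. Then $z_0=3/(1-\frac{3t}2)$ up to $t=\frac5{12}$, where it equals $8$, and afterwards $z_0=8e^{4(t-5/12)}$, with logarithmic derivative $4=\Phi(2)$.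

Now proceed recursively on $j$. On $I_j$, after $z_j$, define $z_{j-1},\dots,z_0$ in this order by $z_i'=z_iz_{i+1}$, with the initial value $z_i(j)$ taken from $I_{j-1}$. That is, $z_i(t)=z_i(j)\exp\int_j^tz_{i+1}$. Each $z_i$ is continuous and positive on $[i,\infty)$.

**Step 2: $z_i\in\mathcal C^{<\infty}$.** By (1), $z_i$ is $C^1$ on $I_i$. At $i+1$ its left derivative is $z_i(i+1)z_{i+1}(i+1)$ by (2), which is also its right derivative. At integers $\ge i+2$ the one-sided derivatives agree because $z_{i+1}$ is continuous. So $z_i$ is $C^1$ on $[i,\infty)$, and $z_i'=z_iz_{i+1}$ on $[i+1,\infty)$. We claim that for $k\ge1$ and all $i$, $z_i$ is $C^k$ on $[i+k-1,\infty)$. This was just shown for $k=1$. If it holds for $k$, then $z_i$ and $z_{i+1}$ are both $C^k$ on $[i+k,\infty)$, hence so is $z_i'=z_iz_{i+1}$, and $z_i$ is $C^{k+1}$ there. So $z_i\in\mathcal C^{<\infty}$.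

**Step 3: the levels are ordered, $z_i\ge2z_{i+1}$ and $z_i\ge\Phi$.** We show by induction on $j$ that $z_i\ge2z_{i+1}$ on $I_j$ for all $i<j$. For $j=0$ there is nothing to show. Let $j\ge1$. At $t=j$ the inequality holds for $i\le j-2$ by the case $j-1$, and for $i=j-1$ it reads $z_{j-1}(j)\ge2\Phi(j+1)$, which is (2) with $j-1$ in place of $j$. On $I_j$,
$$\bigl(\log(z_{j-1}/z_j)\bigr)'=z_j-\min(z_j/2,B)\ge0,$$
so the inequality persists for $i=j-1$. For $i=j-2,j-3,\dots,0$ in turn, $(\log(z_i/z_{i+1}))'=z_{i+1}-z_{i+2}\ge0$ on $I_j$ by the inequality just obtained for $i+1$, so it persists for $i$ too.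

On $I_j$ the function $z_j$ is nondecreasing, so $z_j\ge\Phi(j+1)\ge\Phi$. Hence $z_i\ge z_j\ge\Phi$ on $I_j$ for all $i\le j$, and so $z_i\ge\Phi$ on $[i,\infty)$.

**Step 4: the levels are separated, $z_i/z_{i+1}^m\to\infty$.** Eventually $(\log(z_i/z_{i+1}))'=z_{i+1}-z_{i+2}\ge z_{i+2}\ge2$, so $z_i/z_{i+1}\to\infty$ for every $i$. Knowing this for $i+1$, we have eventually $z_{i+1}\ge(m+1)z_{i+2}$, so
$$(\log z_i-m\log z_{i+1})'=z_{i+1}-mz_{i+2}\ge z_{i+2}\ge2,$$
and $z_i/z_{i+1}^m\to\infty$. This completes (1.) of the lemma. In particular $z_i\to\infty$ for each $i$.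

**Step 5: one term dominates every polynomial in the $z_i$.** Let $\nu>\mu$ lexicographically in $\mathbb N^{n+1}$, let $i$ be the first index where they differ, $m$ the largest entry of $\nu$ and $\mu$, and $h\in G$. Eventually $z_l\ge2$, and $z_l\le z_{i+1}$ for $l\ge i+1$, so
$$\frac{z^\nu}{z^\mu}\ \ge\ z_i\prod_{l=i+1}^nz_l^{-m}\ \ge\ z_iz_{i+1}^{-mn},\qquad |h|<\Phi\le z_{i+1}.$$
Hence $|h|z^\mu/z^\nu\le z_{i+1}^{mn+1}/z_i\to0$. Applying this to the ratios $h=h_\mu/h_\nu$ of coefficients, we see that a nonzero polynomial $\sum_\nu h_\nu z^\nu$ over $G$ in $z_0,\dots,z_n$ is asymptotic to its lexicographically largest term. In particular it is eventually nonzero, and $z_0,z_1,\dots$ are algebraically independent over $G$.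

**Step 6: $G\langle y\rangle$ is a Hardy field and $y$, $1/y$ satisfy no equation over $G$.** The ring $R=G[z_0,z_1,\dots]$ is closed under derivation, since $z_i'=z_iz_{i+1}$. Its nonzero elements are eventually nowhere zero by Step 5. Every $P(y)$ with $P\in G\{Y\}$ lies in $R$, so Lemma 1 applies and $G\langle y\rangle$ is a Hardy field. Since $z_{i+1}=z_i'/z_i$, it contains all $z_i$, so it is the fraction field of $R$. Moreover,
$$G(z_0,\dots,z_n)=G(y,\dots,y^{(n)})=G(1/y,\dots,(1/y)^{(n)}). \tag{3}$$
Indeed $y^{(k)}$ is a polynomial in $z_0,\dots,z_k$. Conversely, if $z_{k-1}\in G(y,\dots,y^{(k-1)})$, then $z_{k-1}'$, and hence $z_k=z_{k-1}'/z_{k-1}$, lies in $G(y,\dots,y^{(k)})$. The second equality follows from the quotient rule, used in both directions. By Step 5 the field (3) has transcendence degree $n+1$ over $G$. So its $n+1$ generators $y,\dots,y^{(n)}$ are algebraically independent over $G$, and so are $1/y,\dots,(1/y)^{(n)}$. Hence $P(y)\ne0$ and $P(1/y)\neq0$ for nonzero $P\in G\{Y\}$.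

**Step 7: $e^y$ bounds $G\langle y\rangle$.** A nonzero element of $G\langle y\rangle$ is a quotient of nonzero elements of $R$, so by Step 5 it is asymptotic to some $hz^\nu z^{-\mu}$ with $h\in G$. As $|h|<\Phi\le z_0$ and $2\le z_l\le z_0$ eventually, its absolute value is eventually at most $2z_0^{1+|\nu|}\le z_0^{2+|\nu|}$, hence $<e^{z_0}=e^y$. This completes (2.).

**Step 8: $y$ is not smooth.** Let $\tau_j=j+s^*\in(j,j+1)$, with the $s^*$ of level $j$. Suppose $z_0$ were $C^\infty$ near $\tau_j$. On $I_j$ we have $z_{i+1}=z_i'/z_i$ for $i<j$, so successively $z_1,\dots,z_j$ would be $C^\infty$ near $\tau_j$, and so would $z_j'/z_j=\min(z_j/2,B)$. But this function has left derivative $z_j'(\tau_j)/2>0$ and right derivative $0$ at $\tau_j$. Since $\tau_j\to\infty$, $y\notin\mathcal C^\infty$. $\square$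

**Dominating functions.** If $G$ is a bounded Hardy field and $\varphi\in\mathcal C$, there is a $\Phi$ as in Lemma 3 with also $\Phi\ge2(1+|\varphi|)$ eventually. Take representatives, continuous on $[0,\infty)$, of a bound $\chi$ of $G$ and of $\varphi$, and put $\Phi(t)=\max\bigl(2,\max_{[0,t]}\chi,\max_{[0,t]}2(1+|\varphi|)\bigr)$. We have $h<\chi\le\Phi$ for $h\in G$.

**Proof of Proposition 2.** Apply Lemma 3 to $G=H$ with such a $\Phi$. Then $H\langle y\rangle$ is bounded by $e^y$. If $H$ is analytic or smooth, then $y\notin H$, and $H\langle y\rangle$ extends to a maximal Hardy field by Zorn. $\square$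

## 3. From bounded fields to maximal ones

What changes when $H$ is replaced by a maximal analytic $M$? The proof above placed $y$ above all of $H$, so it needs a bound. We shall see in Section 5 that every maximal analytic and every maximal smooth Hardy field is unbounded. So no $\Phi$ exists for $M$, and domination is not available.

A sensible next attempt is to reverse the order of choice: fix a nonsmooth $y$ as above, let $N$ be a maximal Hardy field containing $y$, and let $M$ be maximal among the analytic Hardy fields contained in $N$. Then $M\subsetneq N$. But $M$ is maximal only among analytic subfields of $N$, and an analytic Hardy field properly containing $M$ and not contained in $N$ is not excluded. Starting instead from an arbitrary maximal analytic $M$ and trying to adjoin $y$ does not work either: in Section 4 we exhibit an analytic Hardy field that has no Hardy field extension containing $y$ (Example 9).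

So the analytic field has to be prepared in such a way that it *forces* a nonsmooth germ into every maximal Hardy field above it. This can be done. The answer to the question is yes (in ZFC), both with $M$ maximal analytic and with $M$ maximal smooth. Here are the statements.

**Theorem 4.** There are an analytic Hardy field $E$ and a germ $f\in\mathcal C^{<\infty}\setminus\mathcal C^\infty$ such that $f$ lies in every maximal Hardy field containing $E$. Consequently every maximal analytic, and every maximal smooth, Hardy field $M\supseteq E$ is properly contained in a maximal Hardy field $N$. Such $M$ exist.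

**Theorem 5.** Let $F$ be a bounded Hardy field, $H\subseteq F$ an analytic Hardy field, and $\emptyset\ne S\subseteq F$ with $|S|\le\kappa$. Then there is an analytic Hardy field $E\supseteq H$ such that for every Hardy field $K\supseteq E$, $K\cup S$ is contained in a Hardy field generated by $S$ over $K$. In particular $S$ lies in every maximal Hardy field containing $E$.

**Corollary 6.** Every bounded analytic Hardy field $H$ (e.g. any $H$ with $|H|<\mathfrak b$) has an analytic Hardy field extension $E\supseteq H$ such that the following holds. If $M_\omega\supseteq E$ is maximal analytic, $M_\infty\supseteq M_\omega$ is maximal smooth, and $N\supseteq M_\infty$ is a maximal Hardy field, then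
$$H\subseteq M_\omega\subsetneq M_\infty\subsetneq N.$$
Such $M_\omega,M_\infty,N$ exist. Conversely, every maximal analytic and every maximal smooth Hardy field is unbounded.

## 4. Small perturbations and analytic approximation

The tower of Lemma 3 is never analytic. To get analytic germs we perturb it: a sufficiently small change does not affect which differential polynomials vanish, and a small change can make any germ in $\mathcal C^{<\infty}$ analytic.

**Lemma 7.** Let $G$ be a Hardy field and $e_0\in\mathcal C^{<\infty}$ such that $G\langle e_0\rangle$ is a Hardy field, $P(e_0)\ne0$ for all nonzero $P\in G\{Y\}$, and $h<\psi$ for all $h\in G\langle e_0\rangle$, where $\psi\in\mathcal C$. Let $\delta\in\mathcal C^{<\infty}$ with $|\delta^{(k)}|\le1/\psi$ for each $k$, and $e=e_0+\delta$. Then $G\langle e\rangle$ is a Hardy field and $h<\psi$ for all $h\in G\langle e\rangle$.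

**Proof.** Note that $\psi>1$, since $1\in G$. Let $P\in G\{Y\}$ be nonzero. Taylor expansion of the polynomial $P$ in its finitely many variables gives a finite sum
$$P(e)-P(e_0)=\sum_{\nu\ne0}P_\nu(e_0)\,\delta^\nu,\qquad \delta^\nu=\prod_k(\delta^{(k)})^{\nu_k},\quad P_\nu\in G\{Y\}.$$
Since $\nu\neq0$ and $\psi>1$, $|\delta^\nu|\le1/\psi$. The germ $2\sum_{\nu\ne0}|P_\nu(e_0)|/|P(e_0)|$ lies in $G\langle e_0\rangle$, so it is $<\psi$. Therefore
$$|P(e)-P(e_0)|\le\tfrac12|P(e_0)|.$$
Thus $P(e)$ is eventually nonzero, and Lemma 1 applies. For nonzero $P,Q$ we get $|P(e)/Q(e)|\le\frac{3/2}{1/2}|P(e_0)/Q(e_0)|=3|P(e_0)/Q(e_0)|<\psi$, because $3|P(e_0)/Q(e_0)|\in G\langle e_0\rangle$. Finally $0<\psi$. $\square$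

**Lemma 8 (Whitney).** Let $u\in\mathcal C^{<\infty}$ and let $\eta>0$ be a continuous germ. There is an entire function $g$, real on $\mathbb R$, with $|u^{(k)}-g^{(k)}|\le\eta$ eventually, for each $k$.

**Proof.** For a function $v$ put $|v|_k(t)=\max_{i\le k}|v^{(i)}(t)|$. The plan is to cut $u$ into pieces on successive intervals and to approximate each piece, including the errors left by its predecessors, by an entire function that is tiny away from the piece.

**Step 1: cutting.** Choose $0<c_0<c_1<\cdots\to\infty$ such that $\eta$ is defined, continuous and positive on $[c_0,\infty)$ and $u$ is $C^{j+1}$ on a neighborhood of $[c_j,\infty)$ for all $j\ge0$. For $j\ge1$ choose $\chi_j\in C_c^\infty(\mathbb R)$ with $0\le\chi_j\le1$, $\operatorname{supp}\chi_j\subseteq(c_{j-1},c_{j+2})$, and $\chi_j=1$ near $[c_j,c_{j+1}]$. By the Leibniz rule there is $A_j\ge1$ with $|\chi_jv|_k\le A_j|v|_k$ pointwise for $k\le j$. Put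
$$\eta_m=\min_{[c_0,c_{m+2}]}\eta,\qquad \varepsilon_m=2^{-m-2}\eta_m/A_{m+1}.$$
The $\eta_m$ are nonincreasing in $m$.

**Step 2: the recursion.** Put $r_0=u$. For $j\ge1$ let $w_j=\chi_jr_{j-1}$. Here $r_{j-1}$ is $u$ minus an entire function, so it is $C^j$ near $[c_{j-1},\infty)$, and $w_j\in C_c^j(\mathbb R)$. Choose an entire function $g_j$, real on $\mathbb R$, with
$$\text{(a)}\ \ \sup_{\mathbb R}|g_j-w_j|_j\le\varepsilon_j,\qquad\text{(b)}\ \ |g_j(z)|\le2^{-j}\ \text{ for }z\in\mathbb C,\ |z|\le c_{j-1}/4,$$
and put $r_j=r_{j-1}-g_j$.

Such $g_j$ exists: take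
$$g_j(z)=\int_{\mathbb R}w_j(s)\sqrt{\lambda/\pi}\,e^{-\lambda(z-s)^2}\,ds$$
with $\lambda$ large. This is entire, since $w_j$ has compact support. On $\mathbb R$ its derivatives of order $k\le j$ are Gaussian convolutions of $w_j^{(k)}$. These converge uniformly to $w_j^{(k)}$ as $\lambda\to\infty$, because $w_j^{(k)}$ is uniformly continuous and bounded. This gives (a). For (b) put $c=c_{j-1}$. If $|z|\le c/4$ and $s\ge c$, then $\operatorname{Re}(z-s)^2=(s-\operatorname{Re}z)^2-(\operatorname{Im}z)^2\ge(3c/4)^2-(c/4)^2=c^2/2$, so $|g_j(z)|\le\|w_j\|_{L^1}\sqrt{\lambda/\pi}\,e^{-\lambda c^2/2}\to0$ as $\lambda\to\infty$.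

**Step 3: the sum.** By (b) and $c_j\to\infty$, the series $g=\sum_{j\ge1}g_j$ converges locally uniformly on $\mathbb C$. So $g$ is entire, real on $\mathbb R$, and may be differentiated termwise.

**Step 4: the estimate.** Let $j\ge1$ and $t\in[c_j,c_{j+1}]$. Near $t$ we have $\chi_j=1$, so $r_j=w_j-g_j$ and $|r_j|_j(t)\le\varepsilon_j$. Next,
$$|g_{j+1}|_j(t)\le\varepsilon_{j+1}+|w_{j+1}|_j(t)\le\varepsilon_{j+1}+A_{j+1}|r_j|_j(t)\le\varepsilon_{j+1}+A_{j+1}\varepsilon_j.$$
For $m\ge j+2$ we have $t\le c_{m-1}$, so $t$ lies outside the closed set $\operatorname{supp}\chi_m$. Hence $w_m$ vanishes near $t$, and $|g_m|_j(t)\le\varepsilon_m$. Since $u-g=r_j-\sum_{m>j}g_m$,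
$$|u-g|_j(t)\le|r_j|_j(t)+\sum_{m>j}|g_m|_j(t)\le2A_{j+1}\varepsilon_j+\sum_{m>j}\varepsilon_m\le\tfrac14\eta_j+\tfrac14\eta_j\le\eta(t).$$
Here $2A_{j+1}\varepsilon_j=2^{-j-1}\eta_j\le\frac14\eta_j$, and $\sum_{m>j}\varepsilon_m\le\eta_j\sum_{m>j}2^{-m-2}\le\frac14\eta_j$. So for each $k$, $|u^{(k)}-g^{(k)}|\le\eta$ on $[c_{\max(k,1)},\infty)$. $\square$

**Example 9 (an analytic field that excludes $y$).** Let $y$ come from Lemma 3 with $G=\mathbb Q$ and $\Phi(t)=t+2$, and let $e_0=1/y$, $\psi=e^y$. The $k$-th derivative of $e^{-2y}\sin t$ is $e^{-2y}(a\sin t+b\cos t)$ with $a,b\in\mathbb Q\langle y\rangle$, and $2(|a|+|b|)<e^y$ by Lemma 3. So this derivative is at most $\frac12e^{-y}$ in absolute value. By Lemma 8 there is $g_1\in\mathcal C^\omega$ with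
$$g_1=\frac1y+e^{-2y}\sin t+\rho,\qquad |\rho^{(k)}|\le e^{-3y}\le\tfrac12e^{-y}\ \text{ for each }k.$$
By Lemma 7 with $\delta=e^{-2y}\sin t+\rho$, $\mathbb Q\langle g_1\rangle$ is a Hardy field, and it is analytic. But $\delta=g_1-1/y$ is positive at $t=\frac\pi2+2\pi n$ and negative at $t=\frac{3\pi}2+2\pi n$ for large $n$, since $e^{-3y}<e^{-2y}$. So no Hardy field contains both $g_1$ and $y$. If $M\supseteq\mathbb Q\langle g_1\rangle$ is maximal analytic, $y$ lies in no Hardy field containing $M$.

The lesson is that an analytic approximation $g$ to a germ must be chosen so that $f-g$ itself does not oscillate. The next section arranges this.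

## 5. Approximating an element of a bounded field from below by an analytic germ

**Lemma 10.** Let $G$ be a bounded Hardy field, $f\in G$, $\varphi\in\mathcal C$. There is $g\in\mathcal C^\omega$ such that, with $e:=f-g$:

- (i) $G\langle g\rangle$ is a bounded Hardy field;
- (ii) $0<e\le\dfrac1{2(1+|\varphi|)}$;
- (iii) $|e^{(k)}|\le h$ for all $k\ge0$ and all $h\in G^{>0}$.

The trick is to aim not at $f$ but at $f-1/y$ with $y$ far above $G$. The difference $f-g$ is then a perturbation of $1/y$, so it is positive and generates a Hardy field over $G$.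

**Proof.**

**Step 1: choosing $g$.** Choose $\Phi$ for $G$ and $\varphi$ as at the end of Section 2, so $\Phi>h$ for all $h\in G$ and $\Phi\ge2(1+|\varphi|)$ eventually. Take $z_i$ and $y=z_0$ from Lemma 3, and put $e_0=1/y$, $\psi=e^y$. Apply Lemma 8 to $u=f-e_0\in\mathcal C^{<\infty}$ and $\eta=1/\psi$ to get $g$. Then
$$e=f-g=e_0+\delta,\qquad\delta=u-g,\qquad|\delta^{(k)}|\le1/\psi=e^{-y}\ \text{ for each }k. \tag{4}$$

**Step 2: (i).** By Lemma 3, $G\langle e_0\rangle=G\langle y\rangle$ is a Hardy field bounded by $\psi$, and $P(e_0)\ne0$ for all nonzero $P\in G\{Y\}$. So Lemma 7 applies: $G\langle e\rangle$ is a Hardy field bounded by $\psi$. Since $f\in G$, $G\langle g\rangle=G\langle e\rangle$.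

**Step 3: all derivatives of $e$ are at most $1/\Phi$.** From $e_0'=-y'/y^2=-e_0z_1$ and $z_i'=z_iz_{i+1}$ we get by induction $e_0^{(k)}=e_0Q_k(z_1,\dots,z_k)$ with $Q_k$ a polynomial with integer coefficients. Eventually $2\le z_i\le z_1$ for $1\le i\le k$, so $|Q_k|\le z_1^m$ eventually for some $m$. By Lemma 3, $z_0/z_1^{m+1}\to\infty$ and $z_1\ge\Phi$. Hence eventually
$$|e_0^{(k)}|\le\frac{z_1^m}{z_0}\le\frac1{2z_1}\le\frac1{2\Phi},\qquad e^{-y}\le\frac1{2y}\le\frac1{2\Phi}.$$
With (4), $|e^{(k)}|\le1/\Phi$ for each $k$.

**Step 4: (ii) and (iii).** By (4), $e\ge1/y-e^{-y}>0$. By Step 3, $e\le1/\Phi\le1/(2(1+|\varphi|))$. If $h\in G^{>0}$, then $1/h\in G$, so $1/h<\Phi$ and $|e^{(k)}|\le1/\Phi<h$. $\square$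

We can now settle what maximality says about bounds. This is the last sentence of Corollary 6.

**Proposition 11.** Every maximal analytic and every maximal smooth Hardy field is unbounded.

**Proof.** Let $M$ be maximal analytic or maximal smooth, and suppose $M$ is bounded. Lemma 10 with $G=M$, $f=0$, $\varphi=0$ gives $g\in\mathcal C^\omega$ such that $M\langle g\rangle$ is a Hardy field and $0<-g\le h$ for all $h\in M^{>0}$. If $g\in M$, then $h=-g/2\in M^{>0}$ violates $-g\le h$. So $g\notin M$. But $M\langle g\rangle$ is again analytic (resp. smooth) by Lemma 1, contradicting maximality. $\square$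

## 6. Germs pinned by an unbounded field

Domination decided $P(y)$ by its largest term. Over an unbounded field we decide $P(f)$ differently: by comparing it with $P(g)$ for $g$ in the field, where $g$ is extremely close to $f$.

**Definition (pinned).** Let $E$ be a Hardy field. A germ $f\in\mathcal C^{<\infty}$ is *pinned by $E$* if for all $n$ and all $\varepsilon\in E^{>0}$ there is $g\in E$ with $|f^{(k)}-g^{(k)}|\le\varepsilon$ for $k=0,\dots,n$.

Every $f\in E$ is pinned by $E$. Pinning alone is not enough to adjoin $f$. Take $E=\mathbb Q$ and $f=e^{-t}\sin t$. All derivatives of $f$ tend to $0$, so $g=0$ works for every rational $\varepsilon>0$ and $f$ is pinned by $\mathbb Q$. But $f$ oscillates, so it lies in no Hardy field. What goes wrong is that a nonzero germ can hide below all positive elements of $\mathbb Q$. Below the positive elements of an *unbounded* Hardy field there is no room to hide, as Case 2 of the next proof shows. So the property that stopped us in Section 3 now helps.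

**Lemma 12.** Let $E$ be an unbounded Hardy field and let $f$ be pinned by $E$. Then for every Hardy field $K\supseteq E$, $K\langle f\rangle$ is a Hardy field.

**Proof.**

**Step 1: $E$ is cofinal in $K$.** This lets us use $\varepsilon\in E$ where elements of $K$ are involved. If $h\in K$ and no $\varphi\in E$ satisfied $\varphi>h$, then $\varphi\le h$ for all $\varphi\in E$, since $K$ is an ordered field, and $h$ would bound $E$.

**Step 2: $P(f)$ is approximated by elements of $K$ to any precision in $K$.** Let $P=\sum_\nu a_\nu Y^\nu\in K\{Y\}$ have order $\le n$. Pick $g_1\in E$ with $|f^{(k)}-g_1^{(k)}|\le1$ for $k\le n$, and put $b:=3+\sum_{k\le n}(g_1^{(k)})^2\in E$. Since $|x|\le x^2+1$, we have $|f^{(k)}|\le(g_1^{(k)})^2+2\le b$. For every $g\in E$ with $|f^{(k)}-g^{(k)}|\le1$ $(k\le n)$ we have also $|g^{(k)}|\le(g_1^{(k)})^2+3\le b$. Suppose now that $|f^{(k)}-g^{(k)}|\le\varepsilon'\le1$ for $k\le n$. Replacing the factors of a monomial one at a time, each replacement costs at most $\varepsilon'b^{|\nu|-1}\le\varepsilon'b^{|\nu|}$, so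
$$|P(f)-P(g)|\le B\varepsilon',\qquad B:=1+\sum_\nu|a_\nu|\,|\nu|\,b^{|\nu|}\in K^{>0}.$$
Let $\varepsilon\in K^{>0}$. By Step 1 there is $\varphi\in E$ with $\varphi>\max(1,B/\varepsilon)$, so $\varepsilon'=1/\varphi\in E^{>0}$ satisfies $\varepsilon'\le\min(1,\varepsilon/B)$. As $f$ is pinned, there is $g\in E$ with
$$|P(f)-P(g)|\le\varepsilon. \tag{5}$$
Note that $P(g)\in K$, so $P(g)$ does not oscillate.

**Step 3: $P(f)$ is eventually nowhere zero or eventually zero.**

**Case 1:** for some $\varepsilon\in K^{>0}$ and some $g\in E$ with (5), $|P(g)|\ge2\varepsilon$. Then $|P(f)|\ge\varepsilon>0$, so $P(f)$ is eventually nonzero.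

**Case 2:** otherwise $|P(g)|<2\varepsilon$ whenever (5) holds, so $h:=P(f)$ satisfies $|h|\le3\varepsilon$ for all $\varepsilon\in K^{>0}$. In particular $|h|\le1/\varphi$ for all $\varphi\in E^{>0}$. Suppose $h$ is not eventually zero. Choose $s_0<s_1<\cdots\to\infty$ with $h(s_n)\ne0$, and a positive continuous $\theta$ with $\theta\ge1/|h(s_{n+1})|$ on $[s_n,s_{n+1}]$ for each $n$. For instance, let $\theta$ be linear on each $[s_n,s_{n+1}]$ with $\theta(s_n)=\max(1/|h(s_n)|,1/|h(s_{n+1})|)$. Let $\varphi\in E^{>0}$; it is eventually monotone. If $\varphi$ is eventually nondecreasing, then for large $n$ and $t\in[s_n,s_{n+1}]$,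
$$\varphi(t)\le\varphi(s_{n+1})\le\frac1{|h(s_{n+1})|}\le\theta(t).$$
Otherwise $\varphi$ is eventually nonincreasing, and $\varphi(t)\le t$ eventually. In all cases $\varphi\le\theta(t)+t$ eventually, so $E$ is bounded, a contradiction. Hence $h=0$.

**Step 4.** Since $P$ was arbitrary, Lemma 1 shows that $K\langle f\rangle$ is a Hardy field. $\square$

Lemma 12 speaks about *every* $K\supseteq E$, which is what the question requires: if $K$ is maximal, then $f\in K$. It remains to construct an unbounded *analytic* $E$ that pins a given $f$, or given germs $f\in S$. Lemma 10 supplies the approximations. We apply it over and over, as long as the field built so far is bounded, and we go on for $\kappa$ steps.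

## 7. A chain of length $\mathfrak b$: proof of Theorem 5

Let $F,H,S$ be as in Theorem 5.

**Step 1: bookkeeping.** We want to approximate each $f\in S$ at arbitrarily late stages, and to beat each member of an unbounded family once. Fix an unbounded family $\{\varphi_\alpha:\alpha<\kappa\}\subseteq\mathcal C$. Fix also a map $\alpha\mapsto f_\alpha$, $\kappa\to S$, taking each value $\kappa$ many times, which is possible since $|\kappa\times S|=\kappa$. A subset of $\kappa$ of size $\kappa$ is cofinal, because proper initial segments of the cardinal $\kappa$ have size $<\kappa$. So each $f\in S$ equals $f_\alpha$ for cofinally many $\alpha<\kappa$.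

**Step 2: the recursion.** We define increasing bounded Hardy fields $G_\alpha\supseteq F$ $(\alpha<\kappa)$ and germs $g_\alpha\in\mathcal C^\omega$. Put $G_0=F$. Given a bounded $G_\alpha\supseteq F$, note that $f_\alpha\in S\subseteq F\subseteq G_\alpha$, and apply Lemma 10 to $(G_\alpha,f_\alpha,\varphi_\alpha)$. It yields $g_\alpha\in\mathcal C^\omega$, and we set $G_{\alpha+1}=G_\alpha\langle g_\alpha\rangle$. This is a bounded Hardy field, with a bound $\psi_\alpha$, say. For a limit ordinal $\alpha<\kappa$ put
$$G_\alpha=\bigcup_{\beta<\alpha}G_\beta=\bigcup_{\beta<\alpha}G_{\beta+1},$$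
a Hardy field. Every element of it is below some $\psi_\beta$ with $\beta<\alpha$. The set $\{\psi_\beta:\beta<\alpha\}$ has size $<\kappa$, hence is bounded, and a bound for it is a bound for $G_\alpha$. So the recursion never stops before $\kappa$.

Let $G_\kappa=\bigcup_{\alpha<\kappa}G_\alpha$, a Hardy field, and let $E\subseteq G_\kappa$ be the differential subfield generated by $H\cup\{g_\alpha:\alpha<\kappa\}$. Its elements are quotients of polynomial expressions in elements of $H$ and derivatives of the $g_\alpha$, with denominators that are nonzero in $G_\kappa$ and so eventually nowhere zero. Hence $E$ is an analytic Hardy field containing $H$. Put $e_\alpha=f_\alpha-g_\alpha>0$. Note that $e_\alpha\in G_{\alpha+1}$.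

**Step 3: $E$ is unbounded.** The error $e_\alpha$ is so small that $1/e_\alpha$ beats $\varphi_\alpha$. It need not lie in $E$, but a difference of two approximations to the same germ does, and it is nearly $e_\alpha$. Given $\alpha$, choose $\beta>\alpha$ with $f_\beta=f_\alpha$. Then
$$g_\beta-g_\alpha=e_\alpha-e_\beta\in E.$$
As $e_\alpha/2\in G_{\alpha+1}^{>0}\subseteq G_\beta^{>0}$, Lemma 10(iii) for stage $\beta$ with $k=0$ gives $0<e_\beta\le e_\alpha/2$. So $0<g_\beta-g_\alpha\le e_\alpha$, and by Lemma 10(ii) for stage $\alpha$,
$$\frac1{g_\beta-g_\alpha}\ge\frac1{e_\alpha}\ge2(1+|\varphi_\alpha|)\ge\varphi_\alpha.$$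
Hence a bound for $E$ would bound all $\varphi_\alpha$, which is impossible.

**Step 4: each $f\in S$ is pinned by $E$.** First, $f\in F\subseteq\mathcal C^{<\infty}$. Given $\varepsilon\in E^{>0}$, we have $\varepsilon\in G_\gamma$ for some $\gamma<\kappa$. Pick $\alpha\ge\gamma$ with $f_\alpha=f$. Then $\varepsilon\in G_\alpha^{>0}$, and Lemma 10(iii) gives $|f^{(k)}-g_\alpha^{(k)}|=|e_\alpha^{(k)}|\le\varepsilon$ for all $k$, with $g_\alpha\in E$.

**Step 5: adjoining $S$ to any $K\supseteq E$.** Let $K\supseteq E$ be a Hardy field and $f_1,\dots,f_n\in S$. By Lemma 12, $K\langle f_1\rangle$ is a Hardy field. It contains $E$, so Lemma 12 applies to it and $f_2$, and so on. We obtain a Hardy field $K\langle f_1\rangle\cdots\langle f_n\rangle$. It is the smallest Hardy field containing $K$ and $f_1,\dots,f_n$, so it does not depend on the order, and these fields form a directed family indexed by the finite subsets of $S$. Their union is a Hardy field containing $K\cup S$, generated by $S$ over $K$. If $K$ is maximal, this union equals $K$, so $S\subseteq K$. $\square$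

## 8. A nonsmooth germ in every maximal extension: proof of Theorem 4

Apply Lemma 3 with $G=\mathbb Q$ and $\Phi(t)=t+2$. It gives $f:=y\in\mathcal C^{<\infty}\setminus\mathcal C^\infty$ such that $F:=\mathbb Q\langle f\rangle$ is a Hardy field bounded by $e^y$. Apply Theorem 5 with this $F$, with $H=\mathbb Q$ and $S=\{f\}$. We get an analytic Hardy field $E$ such that every maximal Hardy field containing $E$ contains $f$.

By Zorn's lemma there is a maximal analytic Hardy field $M\supseteq E$, and since $E$ is also smooth, there is a maximal smooth Hardy field $M\supseteq E$. In either case, and for any such $M$, let $N\supseteq M$ be a maximal Hardy field, again by Zorn. As $N\supseteq E$, $f\in N$. But $f\notin\mathcal C^\infty\supseteq M$. So $M\subsetneq N$. This proves Theorem 4 and answers the question, in the analytic and in the smooth version. $\square$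

## 9. Analytic, smooth and arbitrary maximal fields in one chain: proof of Corollary 6

The last sentence of the corollary is Proposition 11. A Hardy field $H$ with $|H|<\mathfrak b=\kappa$ is bounded by the definition of $\kappa$. So let $H$ be a bounded analytic Hardy field. We need two germs to force: $f_2$ not smooth, and $f_1$ smooth but not analytic, both in one bounded Hardy field.

**Step 1: the nonsmooth germ.** By Proposition 2 there is $f_2\in\mathcal C^{<\infty}\setminus\mathcal C^\infty$ such that $F_1:=H\langle f_2\rangle$ is a bounded Hardy field.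

**Step 2: the smooth, nonanalytic germ.** Apply Lemma 3 over $F_1$, with a $\Phi$ as at the end of Section 2, to get $y_2$. With $e_0=1/y_2$ and $\psi=e^{y_2}$, the hypotheses of Lemma 7 on $e_0$ and $\psi$ hold for $G=F_1$. By Lemma 8 choose $g\in\mathcal C^\omega$ with $|(e_0-g)^{(k)}|\le1/(2\psi)$ for each $k$. Let $\beta\in C^\infty(\mathbb R)$ be nonzero with support in $[\frac14,\frac34]$, and put
$$\delta^*(t)=\sum_{n\ge n_0}c_n\,\beta(t-n),\qquad 0<c_n\le\min_{[n,n+1]}\frac1{n\psi},$$
where $n_0\ge1$ is so large that $\psi$ is defined, continuous and positive on $[n_0,\infty)$. On $[n,n+1]$ we have $|\delta^{*(k)}|\le\sup|\beta^{(k)}|/(n\psi)$, so for each $k$, $|\delta^{*(k)}|\le1/(2\psi)$ eventually. The function $\delta^*$ is smooth. It is not eventually zero, yet it vanishes on arbitrarily late intervals, which a real-analytic function on a half-line can do only if it is zero. So $\delta^*\in\mathcal C^\infty\setminus\mathcal C^\omega$, and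
$$f_1:=g+\delta^*\in\mathcal C^\infty\setminus\mathcal C^\omega.$$
Moreover $f_1=e_0+\delta$ with $\delta=(g-e_0)+\delta^*$ and $|\delta^{(k)}|\le1/\psi$ for each $k$. By Lemma 7, $F:=F_1\langle f_1\rangle$ is a bounded Hardy field.

**Step 3: forcing both.** Apply Theorem 5 with $F$, $H$ and $S=\{f_1,f_2\}$ to get an analytic Hardy field $E\supseteq H$. By Zorn there are a maximal analytic $M_\omega\supseteq E$, then a maximal smooth $M_\infty\supseteq M_\omega$, then a maximal Hardy field $N\supseteq M_\infty$. Let $M_\omega,M_\infty,N$ be any such fields.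

**Step 4: $M_\omega\ne M_\infty$.** By Theorem 5 with $K=M_\infty$, there is a Hardy field containing $M_\infty$ and $f_1$. In it, $M_\infty$ and $f_1$ generate the Hardy field $M_\infty\langle f_1\rangle$. This field is smooth by Lemma 1, because $f_1$ is smooth. By maximality of $M_\infty$ among smooth Hardy fields, $f_1\in M_\infty$. But $f_1\notin\mathcal C^\omega$, so $f_1\notin M_\omega$.

**Step 5: $M_\infty\ne N$.** By Theorem 5, $f_2\in N$. But $f_2\notin\mathcal C^\infty$, so $f_2\notin M_\infty$.

Hence $H\subseteq M_\omega\subsetneq M_\infty\subsetneq N$. $\square$
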